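\title{Projective functors applied to an arbitrary simple module: simple transitivity}

\begin{abstract}
Let $\mathfrak g$ be a semisimple complex Lie algebra and $L$ a simple $\mathfrak g$-module. Among the two-sided cells of projective functors that do not annihilate $L$ there is a largest one, $\mathcal J$. Applying the functors in $\mathcal J$ to $L$ gives a birepresentation $\mathbf Y^L$ of the bicategory of projective functors. We prove that $\mathbf Y^L$ is simple transitive for every $L$ and every central character, which settles a conjecture posed by Mackaay, Mazorchuk and Miemietz. The proof translates morphisms between the modules $\theta L$ into maps of Harish-Chandra bimodules into the ring of $\mathrm{ad}$-finite endomorphisms of $L$, and shows by a Gelfand--Kirillov dimension count that $\mathcal J$ annihilates every proper quotient of this ring.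
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $\mathfrak g$ be a semisimple finite dimensional complex Lie algebra, $U=U(\mathfrak g)$ its enveloping algebra, $Z$ the center of $U$, and $\mathfrak g$-mod the category of finitely generated $\mathfrak g$-modules. A \emph{projective functor} is a direct summand of a functor $V\otimes_{\mathbb C}-$ with $V$ a finite dimensional $\mathfrak g$-module. Such functors can be applied to any simple module $L$, whether or not $L$ has weights or any other visible structure. The modules so obtained, with all homomorphisms between them, form a category on which projective functors act, and one asks for the simple pieces of this action. We recall the setting of \cite{MMM}, where the question was posed.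

For a central character $\chi:Z\to\mathbb C$ put $\mathfrak m_\chi=\ker\chi$, and let $\mathcal O_\chi$ be the full subcategory of the BGG category $\mathcal O$ consisting of the modules with generalized central character $\chi$, that is, killed by a power of $\mathfrak m_\chi$. The bicategory $\mathcal P$ has one object $\mathtt i_\chi$ for each central character $\chi$; its $1$-morphisms $\mathtt i_\chi\to\mathtt i_{\chi'}$ are the projective functors that restrict to functors from $\mathcal O_\chi$ to $\mathcal O_{\chi'}$; its $2$-morphisms are natural transformations. For indecomposable $1$-morphisms we write $\theta\le_J\theta'$ if $\theta'$ is isomorphic to a direct summand of $\varphi\theta\psi$ for some $1$-morphisms $\varphi,\psi$. Composing on one side only gives the left and right preorders. The equivalence classes of the three preorders are the \emph{two-sided}, \emph{left} and \emph{right cells}. For the central character $\chi_0$ of the trivial module, the cells of $\mathcal P(\mathtt i_{\chi_0},\mathtt i_{\chi_0})$ are the Kazhdan--Lusztig cells of the Weyl group.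

Let $L$ be a simple $\mathfrak g$-module. Since $U$ has countable dimension, Schur's lemma gives $\mathrm{End}_{\mathfrak g}(L)=\mathbb C$, so $L$ has a central character $\chi$. For every $\chi'$ let $\mathbf X^L_{\chi'}$ be the additive closure in $\mathfrak g$-mod of the modules $\theta L$ with $\theta\in\mathcal P(\mathtt i_\chi,\mathtt i_{\chi'})$, that is, the full subcategory of direct summands of finite direct sums of such modules. Each $\mathbf X^L_{\chi'}$ is idempotent split, with finite dimensional morphism spaces and finitely many isomorphism classes of indecomposable objects. The $1$-morphisms of $\mathcal P$ act between these categories, and this gives a birepresentation $\mathbf X^L$ of $\mathcal P$.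

The primitive ideal $\mathrm{Ann}_U L$ corresponds to a right cell of $\mathcal P$; let $\mathcal J$ be the two-sided cell containing it. The Kazhdan--Lusztig combinatorics of projective functors gives the following description of $\mathcal J$:
\begin{equation}\label{eq:J}
\text{$\theta L\ne0$ implies $\theta\le_J\mathcal J$ for indecomposable $\theta$, and $\theta L\neq0$ for some $\theta\in\mathcal J$.}
\end{equation}
So $\mathcal J$ is the largest two-sided cell that does not annihilate $L$. Property \eqref{eq:J} determines $\mathcal J$ for any central character, integral or not, regular or singular, and it is the only property of $\mathcal J$ that we use.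

Let $\mathbf Y^L_{\chi'}$ be the additive closure of the modules $\theta L$ with $\theta\in\mathcal P(\mathtt i_\chi,\mathtt i_{\chi'})\cap\mathcal J$. These full subcategories of the $\mathbf X^L_{\chi'}$ are closed under the action of $\mathcal P$: if $\theta\in\mathcal J$ and $\psi$ is an indecomposable summand of $F\theta$ with $\psi L\neq0$, then $\theta\le_J\psi\le_J\mathcal J$, so $\psi\in\mathcal J$. They form a birepresentation $\mathbf Y^L$, which is nonzero by \eqref{eq:J}.

A birepresentation $\mathbf M$ of $\mathcal P$ is \emph{transitive} if for any indecomposable objects $X,Y$ of $\mathbf M$, the object $Y$ is isomorphic to a direct summand of $FX$ for some $1$-morphism $F$. An \emph{ideal} of $\mathbf M$ is a choice of a subspace in each morphism space, closed under composition with arbitrary morphisms on both sides; it is \emph{$\mathcal P$-stable} if it contains $F(f)$ whenever it contains $f$. The birepresentation is \emph{simple transitive} if it is transitive and has no nonzero proper $\mathcal P$-stable ideals. Transitivity says that the action cannot be restricted to fewer objects, and the condition on ideals says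 that no morphisms can be set to zero compatibly with the action. The conjecture of \cite{MMM} states that $\mathbf Y^L$ is simple transitive.

\subsection{The result}

\begin{theorem}\label{thm:main}
For every semisimple $\mathfrak g$ and every simple $\mathfrak g$-module $L$, with arbitrary central character, the birepresentation $\mathbf Y^L$ is simple transitive.
\end{theorem}

The stable ideal generated by a morphism $f$ consists of the finite sums $\sum_i a_i\circ F_i(f)\circ b_i$, and such a sum is a single composite $a\circ F(f)\circ b$ with $F=\bigoplus_iF_i$. So the absence of nonzero proper stable ideals amounts to the following statement, which is what we prove.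

\begin{proposition}\label{prop:factor}
Let $f:X\to Y$ be a nonzero morphism in $\mathbf Y^L_{\chi_1}$ and let $W\in\mathbf Y^L_{\chi'}$. Then there are a $1$-morphism $F:\mathtt i_{\chi_1}\to\mathtt i_{\chi'}$ and morphisms $b:W\to FX$ and $a:FY\to W$ in $\mathbf Y^L$ with $a\circ F(f)\circ b=\mathrm{id}_W$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:factor}]
For indecomposable objects $X,W$ of $\mathbf Y^L$, the proposition with $f=\mathrm{id}_X$ gives $b:W\to FX$ and $a:FX\to W$ with $ab=\mathrm{id}_W$, so $W$ is isomorphic to a direct summand of $FX$. If a $\mathcal P$-stable ideal contains a morphism $f\ne0$, then for every object $W$ it contains $F(f)$ and hence $\mathrm{id}_W=a\circ F(f)\circ b$. So it contains every morphism of $\mathbf Y^L$.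
\end{proof}

\subsection{Two examples}

If $L$ is finite dimensional, then all objects of $\mathbf X^L$ are finite dimensional, hence semisimple. For nonzero finite dimensional $X$ and simple finite dimensional $W$, the module $W$ is a summand of $(W\otimes X^*)\otimes X$. Hence $\mathbf X^L=\mathbf Y^L$ is transitive, and a stable ideal containing a nonzero morphism contains the identity of a simple object and therefore everything. The next example is the smallest one in which $\mathbf X^L\ne\mathbf Y^L$.

\begin{example}\label{ex:sl2}
Let $\mathfrak g=\mathfrak{sl}_2$ with standard basis $\mathsf e,\mathsf f,\mathsf h$. Let $\Delta(\lambda)$ be the Verma module of highest weight $\lambda\in\mathbb C$ and $\chi_\lambda$ its central character, so that $\chi_\lambda=\chi_\mu$ if and only if $\mu\in\{\lambda,-\lambda-2\}$. Take $L=\Delta(-2)$. It is simple, because $\mathsf e\mathsf f^kw=-k(k+1)\mathsf f^{k-1}w$ for a highest weight vector $w$, and its central character is $\chi_0$. The simple objects of $\mathcal O_{\chi_0}$ are $\mathbb C$ and $L$, the composition factors of $\Delta(0)$. The module $\Delta(-1)$ is simple, and $\Delta(0)$,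 $\Delta(-1)$ are projective in $\mathcal O$.

Let $V=\mathbb C^2$, let $T:\mathtt i_{\chi_0}\to\mathtt i_{\chi_{-1}}$ be the component of $V\otimes-$ with generalized central character $\chi_{-1}$, and let $T^\sharp:\mathtt i_{\chi_{-1}}\to\mathtt i_{\chi_0}$ be its left adjoint, the $\chi_0$-component of $V\otimes-$. Since $V\otimes\Delta(\lambda)$ is an extension of $\Delta(\lambda-1)$ by $\Delta(\lambda+1)$, and $V$ has central character $\chi_1$,
\[
T\Delta(0)=TL=\Delta(-1),\qquad T\mathbb C=0,
\]
and $P:=T^\sharp\Delta(-1)=V\otimes\Delta(-1)$ has composition factors $L,L,\mathbb C$. The module $P$ is projective in $\mathcal O$, and adjunction gives $\mathrm{Hom}(P,\mathbb C)=0$ and $\mathrm{Hom}(P,L)=\mathbb C$, so $P$ is the projective cover of $L$. By fact (F1) of Section~\ref{sec:bimod}, a $1$-morphism with source $\mathtt i_{\chi_0}$ is indecomposable when its value at $\Delta(0)$ is, and an indecomposable one is determined by this value, an indecomposable projective. So $T$ is indecomposable, and the indecomposable $1$-morphisms $\mathtt i_{\chi_0}\to\mathtt i_{\chi_0}$ are the identity and $\theta=T^\sharp T$, with $\theta\Delta(0)=\theta L=P$.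

Every $\tau\in\mathcal J$ with source $\mathtt i_{\chi_0}$ kills $\mathbb C$. Indeed, $TL\neq0$ gives $T\le_J\tau$, so $\tau$ is a summand of some $\alpha T\beta$; and $\beta\mathbb C$, being finite dimensional and in $\mathcal O_{\chi_0}$, is a direct sum of copies of $\mathbb C$. So the identity is not in $\mathcal J$. On the other hand, take $\tau\in\mathcal J$ with $\tau L\ne0$ and its left adjoint $\tau^\sharp$. Then $\tau^\sharp\tau L\neq0$, and a summand $\psi$ of $\tau^\sharp\tau$ with $\psi L\ne0$ satisfies $\tau\le_J\psi\le_J\mathcal J$. Hence $\theta\in\mathcal J$, and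
\[
\mathbf X^L_{\chi_0}=\mathrm{add}(L\oplus P),\qquad \mathbf Y^L_{\chi_0}=\mathrm{add}(P).
\]
The birepresentation $\mathbf X^L$ is not transitive, since $L$ is not a summand of any $FP\in\mathrm{add}(P)$. This is the reason to pass to $\mathbf Y^L$.

The ring $\mathrm{End}(P)$ is local of dimension $[P:L]=2$, so it is $\mathbb C[\nu]/(\nu^2)$, and the question at $\chi_0$ is whether $\nu$ can lie in a proper stable ideal. It cannot. The image of $\nu$ is contained in $\ker\nu$ and $P$ has length three, so the image is simple; being a quotient of $P$, it is isomorphic to $L$. Thus $T(\nu)$ has image $TL\neq0$. Now $TP$ has two composition factors $\Delta(-1)$, so $TP\cong\Delta(-1)^{\oplus2}$ by projectivity, and $T(\nu)$ is a nonzero complex $2\times2$ matrix. Hence $\mathrm{id}_{\Delta(-1)}=a\circ T(\nu)\circ b$ for some $a,b$, and $\mathrm{id}_P=T^\sharp(a)\circ\theta(\nu)\circ T^\sharp(b)$.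
\end{example}

Both examples suggest a positive answer, but both arguments use a category in which the modules $\theta L$ are projective. For an arbitrary simple module no such category is at hand.

\subsection{The method}

We move the problem to a category in which projective objects are always available. A $1$-morphism $\theta$ with source $\mathtt i_\chi$ gives a bimodule $P_\theta$ with $\theta L=P_\theta\otimes_UL$, and $P_\theta$ is projective in a category of Harish-Chandra bimodules (Section~\ref{sec:bimod}). A homomorphism $h:\omega L\to L$ is the same as a bimodule map $\hat h$ from $P_\omega$ to the ring $A$ of $\mathrm{ad}$-finite endomorphisms of $L$, and projectivity shows that $\tau(h)$ is a split epimorphism as soon as $\tau$ kills the cokernel of $\hat h$ (Section~\ref{sec:A}). From a nonzero morphism $f$ in $\mathbf Y^L$ we build such an $h$ that factors through the image of $f$ under a $1$-morphism and for which $\hat h$ has image a nonzero two-sided ideal $I$ of $A$. What remains is the vanishing $\tau(A/I)=0$ for $\tau\in\mathcal J$. Section~\ref{sec:examples} carries all this out for the module of Example~\ref{ex:sl2},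 Section~\ref{sec:vanish} proves the vanishing in general, and Section~\ref{sec:proof} assembles the proof.

\section{Projective functors and bimodules}\label{sec:bimod}

\subsection{Conventions}

Let $\mathcal M_\chi$ be the category of all $\mathfrak g$-modules killed by a power of $\mathfrak m_\chi$. We use the standard fact that for $M\in\mathcal M_\chi$ and $\dim V<\infty$ the module $V\otimes M$ is killed by an ideal of finite codimension in $Z$. So $V\otimes M$ is the finite direct sum of its components $\mathrm{pr}_{\chi'}(V\otimes M)\in\mathcal M_{\chi'}$.

As usual, a $1$-morphism $\theta:\mathtt i_\chi\to\mathtt i_{\chi'}$ is a direct summand of $\mathrm{pr}_{\chi'}(V\otimes-)$ on finitely generated modules in $\mathcal M_\chi$. Composing with the projection to the $\chi'$-component, we view $\theta$ as the image of a natural idempotent $e$ of $V\otimes-$. A module $M\in\mathcal M_\chi$ is the directed union of its finitely generated submodules $M'$, and the maps $e_{M'}$ are compatible with inclusions. So $e$, and likewise every natural transformation, extends uniquely to $\mathcal M_\chi$, and $\theta$ becomes a functor $\mathcal M_\chi\to\mathcal M_{\chi'}$.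 It is exact, as a summand of an exact functor.

The functor $G=\mathrm{pr}_{\chi'}(V\otimes-)$ on $\mathcal M_\chi$ has the left adjoint $G^\sharp=\mathrm{pr}_\chi(V^*\otimes-)$ on $\mathcal M_{\chi'}$. The idempotent $e$ acts on $\mathrm{Hom}(N,GM)=\mathrm{Hom}(G^\sharp N,M)$ naturally in $N$ and $M$, so by the Yoneda lemma its action is induced by an idempotent $e^\sharp$ of $G^\sharp$. The image $\theta^\sharp$ of $e^\sharp$ is a $1$-morphism $\mathtt i_{\chi'}\to\mathtt i_\chi$ left adjoint to $\theta$. If $\varepsilon:\theta^\sharp\theta\to\mathrm{id}$ is the counit, the adjunction sends $f:N\to\theta M$ to $\varepsilon_M\circ\theta^\sharp(f)$, which is therefore nonzero when $f$ is.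

\subsection{The bimodules $P_\theta$}

Bimodule means $U$-$U$-bimodule. Let $N$ be a bimodule whose left module lies in $\mathcal M_\chi$. Right multiplications are endomorphisms of the left module $N$, so $\theta$ applies to them and makes $\theta N$ a bimodule. For the same reason, the component at $N$ of a natural transformation is a bimodule map. In particular $\theta N$ is a bimodule direct summand of $V\otimes N$, where $\mathfrak g$ acts by $x(v\otimes n)=xv\otimes n+v\otimes xn$ and $(v\otimes n)x=v\otimes nx$.

\begin{lemma}\label{lem:tensor}
Let $N$ be as above and let $M$ be a left $U$-module. For $m\in M$ let $r_m:N\to N\otimes_UM$ be the map of left modules $n\mapsto n\otimes m$. Then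
\begin{equation}\label{eq:tensor}
(\theta N)\otimes_UM\to\theta(N\otimes_UM),\qquad y\otimes m\mapsto\theta(r_m)(y),
\end{equation}
is an isomorphism. It is natural in $N$ and $M$, it is an isomorphism of bimodules if $M$ is a bimodule, and for a composite $\psi\theta$ it is the composite of the isomorphisms for $\psi$ and for $\theta$.
\end{lemma}

\begin{proof}
For $V\otimes-$ the map is the evident isomorphism $(v\otimes n)\otimes m\mapsto v\otimes(n\otimes m)$. Naturality of $e$ with respect to $r_m$ says that this isomorphism carries $e_N\otimes M$ to $e_{N\otimes_UM}$, so it restricts to an isomorphism between the images, and this restriction is \eqref{eq:tensor}. For $\beta:N\to N'$ and $\gamma:M\to M'$ we have $(\beta\otimes M)\circ r_m=r_m\circ\beta$ and $(N\otimes\gamma)\circ r_m=r_{\gamma(m)}$, which gives naturality; taking for $\gamma$ a right multiplication gives the bimodule statement. Finally, let $c$ be the map \eqref{eq:tensor} and let $r'_m:\theta N\to\theta N\otimes_UM$ be $y\mapsto y\otimes m$. Then $c\circ r'_m=\theta(r_m)$, so $\psi(c)\circ\psi(r'_m)=\psi\theta(r_m)$.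
\end{proof}

We use \eqref{eq:tensor} as an identification. From now on $\chi$ is the central character of $L$ and $\mathfrak m=\mathfrak m_\chi$. For a $1$-morphism $\theta$ with source $\mathtt i_\chi$ put
\[
P_\theta=\theta(U/U\mathfrak m).
\]
Then $\psi(P_\theta)=P_{\psi\theta}$ and $P_{\theta\oplus\theta'}=P_\theta\oplus P_{\theta'}$, and Lemma~\ref{lem:tensor} gives $\theta M=P_\theta\otimes_UM$ whenever $\mathfrak mM=0$.

For a bimodule $N$, let $N^{\mathrm{ad}}$ be the $\mathfrak g$-module $N$ with the adjoint action $x\cdot n=xn-nx$. Let $\mathcal H$ be the category of bimodules $N$ with $N\mathfrak m=0$ such that $N^{\mathrm{ad}}$ is locally finite, that is, a union of finite dimensional submodules. It is closed under sub-bimodules and quotients. It is also closed under $V\otimes-$, because $(V\otimes N)^{\mathrm{ad}}=V\otimes N^{\mathrm{ad}}$. It contains $U/U\mathfrak m$, hence all $P_\theta$.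

\begin{lemma}\label{lem:proj}
For $N\in\mathcal H$ and $\dim V<\infty$, restriction to $V\otimes1$ gives a bijection
\begin{equation}\label{eq:frob}
\mathrm{Hom}_{\mathrm{bim}}(V\otimes U/U\mathfrak m,N)=\mathrm{Hom}_{\mathfrak g}(V,N^{\mathrm{ad}}).
\end{equation}
Every $P_\theta$ is projective in $\mathcal H$.
\end{lemma}

\begin{proof}
Since $x(v\otimes1)-(v\otimes1)x=xv\otimes1$, the restriction of a bimodule map to $V\otimes1$ is a $\mathfrak g$-map $V\to N^{\mathrm{ad}}$, and it determines the bimodule map because $V\otimes 1$ generates $V\otimes U/U\mathfrak m$ as a right module. Conversely, given $\phi:V\to N^{\mathrm{ad}}$, the map $v\otimes u\mapsto\phi(v)u$ is well defined since $N\mathfrak m=0$, it is right $U$-linear, and it sends $x(v\otimes u)$ to $\phi(xv)u+\phi(v)xu=x\phi(v)u$. By complete reducibility of locally finite modules, the right side of \eqref{eq:frob} is exact in $N$. So $V\otimes U/U\mathfrak m$ and its summands $P_\theta$ are projective.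
\end{proof}

For $\mathfrak g$-modules $M,M'$ the space $\mathrm{Hom}_{\mathbb C}(M,M')$ is a bimodule, and $\mathcal L(M,M')$ denotes the sub-bimodule of elements that generate a finite dimensional submodule under the adjoint action. For $\dim V<\infty$,
\begin{equation}\label{eq:adfin}
\mathrm{Hom}_{\mathfrak g}(V,\mathcal L(M,M')^{\mathrm{ad}})=\mathrm{Hom}_{\mathfrak g}(V\otimes M,M'),\qquad V\otimes\mathcal L(M,M')=\mathcal L(M,V\otimes M').
\end{equation}
The first equality is the tensor-hom adjunction. The second holds inside $V\otimes H=\mathrm{Hom}_{\mathbb C}(M,V\otimes M')$, where $H=\mathrm{Hom}_{\mathbb C}(M,M')$: a finite dimensional $\mathrm{ad}$-submodule $E\subset V\otimes H$ lies in $V\otimes E'$, with $E'$ the image of the contraction $V^*\otimes E\to H$.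

\subsection{Indecomposability and finiteness}

Fix a triangular decomposition of $\mathfrak g$, with $\rho$ the half-sum of the positive roots. A weight $\lambda$ is \emph{dominant} if $\langle\lambda+\rho,\gamma^\vee\rangle\notin\mathbb Z_{<0}$ for all positive roots $\gamma$. Every central character is the central character $\chi_\lambda$ of a Verma module $\Delta(\lambda)$ with $\lambda$ dominant. Fix such a $\lambda$ with $\chi_\lambda=\chi$ and put $\Delta=\Delta(\lambda)$. We use two theorems.
\begin{itemize}
\item[(F1)] (Bernstein--Gelfand \cite[\S3]{BG}.) Every $1$-morphism is a finite direct sum of indecomposable ones. For indecomposable $\theta:\mathtt i_\chi\to\mathtt i_{\chi'}$ the module $\theta\Delta$ is an indecomposable projective in $\mathcal O_{\chi'}$, and it determines $\theta$ up to isomorphism. For given $\chi,\chi'$ there are finitely many indecomposable $\theta$.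
\item[(F2)] (Duflo, Joseph; see \cite[\S6.9]{Ja}.) The map $U/U\mathfrak m\to\mathcal L(\Delta,\Delta)$ is an isomorphism.
\end{itemize}
The $2$-morphisms of $\mathcal P$ enter Theorem~\ref{thm:main} only through the notion of a direct summand of a $1$-morphism. By (F1) and the Krull--Schmidt theorem in $\mathcal O$, an indecomposable $\theta$ is a summand of $F$ if and only if $\theta\Delta$ is a summand of $F\Delta$.

The next lemma transfers (F1) to bimodules: an indecomposable $\theta$ is recognized by the simple top of $P_\theta$.

\begin{lemma}\label{lem:local}
Let $\theta,\psi$ be indecomposable $1$-morphisms with source $\mathtt i_\chi$.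
\begin{itemize}
\item[(a)] The ring $\mathrm{End}_{\mathrm{bim}}(P_\theta)$ is local.
\item[(b)] $P_\theta$ has a unique maximal sub-bimodule, and it contains every proper sub-bimodule.
\item[(c)] If $P_\theta$ and $P_\psi$ both surject onto a simple bimodule $S$, then $\theta\cong\psi$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:frob}, (F2) and \eqref{eq:adfin},
\[
\mathrm{Hom}_{\mathrm{bim}}(V\otimes U/U\mathfrak m,V\otimes U/U\mathfrak m)=\mathrm{Hom}_{\mathfrak g}(V,\mathcal L(\Delta,V\otimes\Delta)^{\mathrm{ad}})=\mathrm{Hom}_{\mathfrak g}(V\otimes\Delta,V\otimes\Delta).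
\]
If $\Phi(v\otimes1)=\sum v_i\otimes u_i$, the corresponding map sends $v\otimes y$ to $\sum v_i\otimes u_iy$, so it is $\Phi\otimes_U\Delta$. Thus $\Phi\mapsto\Phi\otimes_U\Delta$ is a ring isomorphism, and it sends $e_{U/U\mathfrak m}$ to $e_\Delta$ by the proof of Lemma~\ref{lem:tensor}. Passing to the corner rings, $\mathrm{End}(P_\theta)\cong\mathrm{End}(\theta\Delta)$, which is local because $\theta\Delta$ is indecomposable of finite length.

(b) The bimodule $P_\theta$ is nonzero and finitely generated, so every proper sub-bimodule lies in a maximal one. Suppose $N_1\neq N_2$ are maximal and let $\pi:P_\theta\to P_\theta/N_1$ be the projection. Since $N_1+N_2=P_\theta$, the map $\pi|_{N_2}$ is onto, and projectivity gives $\sigma:P_\theta\to N_2\subset P_\theta$ with $\pi\sigma=\pi$. As $\sigma$ is not invertible, $1-\sigma$ is invertible by (a). Then $\pi(1-\sigma)=0$ forces $\pi=0$, a contradiction.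

(c) By projectivity the surjection $P_\psi\to S$ lifts to a map $P_\psi\to P_\theta$. Its image is not contained in $\ker(P_\theta\to S)$, which is maximal, so the lift is onto by (b). It splits because $P_\theta$ is projective, and $P_\psi$ is indecomposable by (a), so it is an isomorphism. Then $\psi\Delta=P_\psi\otimes_U\Delta\cong P_\theta\otimes_U\Delta=\theta\Delta$, and $\psi\cong\theta$ by (F1).
\end{proof}

\begin{lemma}\label{lem:length}
Let $N\in\mathcal H$ be killed on the left by a power of $\mathfrak m_{\chi'}$.
\begin{itemize}
\item[(a)] If $N\neq0$, there is a nonzero map $P_\theta\to N$ with $\theta:\mathtt i_\chi\to\mathtt i_{\chi'}$ indecomposable.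
\item[(b)] If $\dim\mathrm{Hom}_{\mathfrak g}(V,N^{\mathrm{ad}})<\infty$ for all finite dimensional $V$, then $N$ has finite length, is a quotient of $P_\alpha$ for some $\alpha:\mathtt i_\chi\to\mathtt i_{\chi'}$, and is finitely generated both as a left and as a right $U$-module.
\end{itemize}
\end{lemma}

\begin{proof}
Let $V\subset N^{\mathrm{ad}}$ be a finite dimensional submodule. By \eqref{eq:frob} there is a bimodule map $V\otimes U/U\mathfrak m\to N$ whose image contains $V$. It vanishes on the components $\mathrm{pr}_{\chi''}$ with $\chi''\ne\chi'$, so its restriction to $P_{\alpha_V}$, where $\alpha_V=\mathrm{pr}_{\chi'}(V\otimes-)$, has the same image. Taking $V\ne0$ and decomposing $\alpha_V$ by (F1) gives (a).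

For (b), let $\theta_1,\dots,\theta_r$ be the indecomposable $1$-morphisms $\mathtt i_\chi\to\mathtt i_{\chi'}$. The function $\sum_i\dim\mathrm{Hom}(P_{\theta_i},-)$ is finite on $N$ by \eqref{eq:frob}, additive on short exact sequences by projectivity, and positive on nonzero subquotients of $N$ by (a). So it bounds the length of $N$. Since $N$ is the sum of the images of the $P_{\alpha_V}$, it is the sum of finitely many of them, hence a quotient of $P_{\alpha_V}$ and of $V\otimes U$ for $V$ a finite direct sum. Finally, $V\otimes1$ generates $V\otimes U$ as a right module, and also as a left module, by induction on the degree of $u$ using $v\otimes xu=x(v\otimes u)-xv\otimes u$.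
\end{proof}

\section{The ring of $\mathrm{ad}$-finite endomorphisms of $L$}\label{sec:A}

By adjunction, every morphism $\theta_1L\to\theta_2L$ can be rewritten as a morphism $\varphi L\to L$, and $\varphi L=P_\varphi\otimes_UL$. So the morphisms of $\mathbf X^L$ are recorded by bimodule maps from the $P_\varphi$ to $\mathrm{End}_{\mathbb C}(L)$, and these land in the $\mathrm{ad}$-finite part. We therefore put
\[
A=\mathcal L(L,L),\qquad B=U/\mathrm{Ann}_UL\subset A .
\]
Composition is compatible with the adjoint action, so $A$ is a subring of $\mathrm{End}_{\mathbb C}(L)$. It is an object of $\mathcal H$ with $\mathfrak mA=0$, and its bimodule structure is given by multiplication by elements of $B$. Recall that a nonzero ring is \emph{prime} if the product of two nonzero two-sided ideals is nonzero.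

\begin{lemma}\label{lem:A}
The bimodule $A$ has finite length and is a quotient of $P_\alpha$ for some $\alpha:\mathtt i_\chi\to\mathtt i_\chi$. It is Noetherian as a left and as a right $B$-module. The rings $A$ and $B$ are prime and Noetherian on both sides.
\end{lemma}

\begin{proof}
By \eqref{eq:adfin}, $\mathrm{Hom}_{\mathfrak g}(V,A^{\mathrm{ad}})=\mathrm{Hom}_{\mathfrak g}(V\otimes L,L)=\mathrm{Hom}_{\mathfrak g}(L,V^*\otimes L)$. The module $V^*\otimes L$ is finitely generated over the Noetherian ring $U$, so the sum of its submodules isomorphic to $L$ is $L^{\oplus k}$ with $k$ finite, and the space above is $\mathrm{Hom}_{\mathfrak g}(L,L^{\oplus k})=\mathbb C^k$. Lemma~\ref{lem:length}(b) gives the first claim and shows that $A$ is finitely generated on both sides over the Noetherian ring $B$. One-sided ideals of $A$ are $B$-submodules, so $A$ is Noetherian as a ring.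

Both rings act faithfully on $L$, and $L$ is simple over both. If $I_1I_2=0$ with $I_2\ne0$, then $I_2L$ is a nonzero submodule, so $I_2L=L$; hence $I_1L=I_1I_2L=0$ and $I_1=0$.
\end{proof}

Let $\mathrm{ev}:A\otimes_UL\to L$ be the evaluation. For $\varphi:\mathtt i_\chi\to\mathtt i_\chi$ the tensor-hom adjunction gives a bijection
\begin{equation}\label{eq:hat}
\mathrm{Hom}_{\mathfrak g}(\varphi L,L)\leftrightarrow\mathrm{Hom}_{\mathrm{bim}}(P_\varphi,A),\qquad g\leftrightarrow\hat g,\qquad g=\mathrm{ev}\circ(\hat g\otimes_UL),
\end{equation}
that is, $g(q\otimes y)=\hat g(q)(y)$; the map $\hat g$ lands in $A$ because $P_\varphi^{\mathrm{ad}}$ is locally finite. We call the sub-bimodule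
\[
\Gamma(g)=\hat g(P_\varphi)\subset A
\]
the \emph{trace} of $g$. It is nonzero if and only if $g$ is. The next lemma is where the projectivity of $P_\tau$ produces identity morphisms.

\begin{lemma}[Splitting criterion]\label{lem:split}
Let $h:\omega L\to L$ with $\omega:\mathtt i_\chi\to\mathtt i_\chi$, and let $\tau$ be a $1$-morphism with source $\mathtt i_\chi$ such that $\tau(A/\Gamma(h))=0$. Then there is $s:\tau L\to\tau\omega L$ with $\tau(h)\circ s=\mathrm{id}_{\tau L}$.
\end{lemma}

\begin{proof}
By exactness, $\tau(\hat h):P_{\tau\omega}=\tau(P_\omega)\to\tau(A)$ has cokernel $\tau(A/\Gamma(h))=0$, so it is onto. Let $u:U/U\mathfrak m\to B\subset A$ be the natural map. The bimodules $P_{\tau\omega}$ and $\tau(A)$ lie in $\mathcal H$, and $P_\tau$ is projective there, so $\tau(u):P_\tau\to\tau(A)$ lifts to $\hat s:P_\tau\to P_{\tau\omega}$ with $\tau(\hat h)\circ\hat s=\tau(u)$. Put $s=\hat s\otimes_UL$. By \eqref{eq:hat} and Lemma~\ref{lem:tensor},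
\[
\tau(h)\circ s=\tau(\mathrm{ev})\circ(\tau(\hat h)\otimes L)\circ(\hat s\otimes L)=\tau(\mathrm{ev})\circ(\tau(u)\otimes L)=\tau\big(\mathrm{ev}\circ(u\otimes L)\big)=\mathrm{id}_{\tau L},
\]
because $\mathrm{ev}\circ(u\otimes L)$ is the canonical identification $U/U\mathfrak m\otimes_UL=L$.
\end{proof}

To apply the criterion we must be able to enlarge a given trace. The next lemma shows that composing morphisms multiplies traces. For subspaces $C,C'$ of $A$, let $CC'$ be the span of the products.

\begin{lemma}[Products]\label{lem:prod}
Let $g:\varphi L\to L$ and $k:\psi L\to L$ with $\varphi,\psi:\mathtt i_\chi\to\mathtt i_\chi$. Then $g\circ\varphi(k):\varphi\psi L\to L$ has trace $\Gamma(g)\Gamma(k)$.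
\end{lemma}

\begin{proof}
Consider the bimodule map $g_A:\varphi(A)=P_\varphi\otimes_UA\to A$, $q\otimes a\mapsto\hat g(q)a$. On $\varphi(A\otimes_UL)=P_\varphi\otimes_UA\otimes_UL=\varphi(A)\otimes_UL$, both $g\circ\varphi(\mathrm{ev})$ and $\mathrm{ev}\circ(g_A\otimes L)$ send $q\otimes a\otimes y$ to $\hat g(q)(a(y))$, so they are equal. Therefore
\[
g\circ\varphi(k)=g\circ\varphi(\mathrm{ev})\circ\varphi(\hat k\otimes L)=\mathrm{ev}\circ(g_A\otimes L)\circ(\varphi(\hat k)\otimes L),
\]
and the map attached to $g\circ\varphi(k)$ by \eqref{eq:hat} is $g_A\circ\varphi(\hat k):P_{\varphi\psi}=\varphi(P_\psi)\to\varphi(A)\to A$. By exactness the image of $\varphi(\hat k)$ is $\varphi(\Gamma(k))=P_\varphi\otimes_U\Gamma(k)\subset\varphi(A)$, and $g_A$ maps it onto $\Gamma(g)\Gamma(k)$.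
\end{proof}

\section{The method for $\mathfrak{sl}_2$}\label{sec:examples}

We return to $L=\Delta(-2)$ from Example~\ref{ex:sl2} and prove the factorization with the tools of Section~\ref{sec:A}, without using projectivity in $\mathcal O$. Let $V(n)$ be the simple $\mathfrak{sl}_2$-module of dimension $n+1$.

\emph{Quotients of $U/U\mathfrak m$.} The ideal $\mathfrak m$ is generated by the Casimir element, whose symbol is proportional to $\mathsf h^2+4\mathsf e\mathsf f$, so the associated graded ring of $U/U\mathfrak m$ is $S(\mathfrak g)/(\mathsf h^2+4\mathsf e\mathsf f)$. Its part of degree $n$ has dimension $\binom{n+2}{2}-\binom n2=2n+1$ and contains the highest weight vector $\mathsf e^n\neq0$ of weight $2n$, so it is $V(2n)$. Hence $(U/U\mathfrak m)^{\mathrm{ad}}=\bigoplus_{n\ge0}V(2n)$, with $V(2n)$ generated by $\mathsf e^n$. A nonzero ideal $I$ is $\mathrm{ad}$-stable, so it contains some $V(2n)$, hence $\mathsf e^k$ and $V(2k)$ for all $k\geq n$. So the quotient by $I$ is finite dimensional, and as a left module with central character $\chi_0$ it is a direct sum of copies of $\mathbb C$. Since $L$ is infinite dimensional, this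 also shows $B=U/U\mathfrak m$.

\emph{The ring $A$.} The multiplicity of $V=V(n)\cong V^*$ in $A^{\mathrm{ad}}$ is $\dim\mathrm{Hom}_{\mathfrak g}(L,V\otimes L)$, the dimension of the space of vectors $\sum_kv_{2k}\otimes\mathsf f^kw$, with $v_{2k}$ of weight $2k$, that are killed by $\mathsf e$. The condition reads $\mathsf ev_{2k}=(k+1)(k+2)v_{2k+2}$ for all $k\ge0$, so such a vector is determined by $v_0$. The multiplicity is thus at most $1$ for $n$ even and $0$ for $n$ odd. These bounds are attained in $B$, so $A=B$.

\emph{The factorization.} Let $f:\theta_1L\to\theta_2L$ be nonzero, for instance $f=\nu$, and let $\tau\in\mathcal J$ have source $\mathtt i_{\chi_0}$. The adjoint morphism $g=\varepsilon_L\circ\theta_2^\sharp(f):\theta_2^\sharp\theta_1L\to L$ is nonzero. Its trace is a nonzero sub-bimodule of $A=B$, that is, a nonzero ideal. So $A/\Gamma(g)$ is a sum of copies of $\mathbb C$, and $\tau$ kills it by Example~\ref{ex:sl2}. Lemma~\ref{lem:split} gives $s$ with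
\[
\mathrm{id}_{\tau L}=\tau(g)\circ s=\tau(\varepsilon_L)\circ\tau\theta_2^\sharp(f)\circ s .
\]

Two features of this case were special. First, a proper quotient of $A$ was finite dimensional, and the explicit functor $T\le_J\mathcal J$ killed all finite dimensional modules in $\mathcal M_{\chi_0}$. In general finite dimensionality is replaced by a drop of Gelfand--Kirillov dimension, and $T$ by a functor $\theta_0$ built from a minimal ideal of $B$. Second, we had $A=B$, so that traces were ideals. The following example shows that in general a nonzero trace can meet $B$ in zero; this is why we work with $A$ and enlarge $\Gamma(g)$ to the ideal $A\Gamma(g)A$ by Lemma~\ref{lem:prod}.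

\begin{example}\label{ex:weyl}
Let $\partial=d/dt$. The operators $\mathsf e=t^2/2$, $\mathsf f=-\partial^2/2$, $\mathsf h=t\partial+1/2$ satisfy the relations of $\mathfrak{sl}_2$ and act on $L=\mathbb C[t]e^t$. On $p(t)e^t$ the operator $\partial^2-1$ lowers the degree of $p$ by exactly one and $t\partial$ raises it by exactly one. So every nonzero submodule contains $e^t$, and $e^t$ generates $L$; thus $L$ is simple. The span $V$ of $t$ and $\partial$ in $\mathrm{End}_{\mathbb C}(L)$ is stable under the adjoint action, with $[\mathsf h,t]=t$ and $[\mathsf h,\partial]=-\partial$, so $V\subset A$. By \eqref{eq:frob} and \eqref{eq:hat} the inclusion $V\subset A$ gives a nonzero $g:\mathrm{pr}_\chi(V\otimes L)\to L$ with $\Gamma(g)=VB$. The eigenvalues of $\mathrm{ad}\,\mathsf h$ are even on $B$ and odd on $VB$, so $\Gamma(g)\cap B=0$. On the other hand $A\Gamma(g)A$ contains $\partial t-t\partial=1$.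
\end{example}

\section{The cell $\mathcal J$ kills the proper quotients of $A$}\label{sec:vanish}

\subsection{Gelfand--Kirillov dimension}

Let $(U_n)$ be the standard filtration of $U$. For a left $U$-module $N$ and a $\mathbb C$-algebra $R$,
\[
\mathrm{GKdim}\,N=\sup_{X_0}\limsup_n\frac{\log\dim U_nX_0}{\log n},\qquad\mathrm{GKdim}\,R=\sup_{W}\limsup_n\frac{\log\dim W^n}{\log n},
\]
where $X_0\subset N$ and $W\subset R$ run over finite dimensional subspaces with $1\in W$; the zero module and the zero ring have dimension $-\infty$. If $W$ generates $R$, the supremum is attained at $W$. Both dimensions are monotone for subobjects and quotients. For an ideal $K$ of $U$ the algebra $U/K$ and the left module $U/K$ have the same dimension, at most $\dim\mathfrak g$, since every $X_0$ lies in the image of some $U_k$. Also $\mathrm{GKdim}\,\mathrm{Mat}_k(R)=\mathrm{GKdim}\,R$, since $\mathrm{Mat}_k(W)^n\subset\mathrm{Mat}_k(W^n)$.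

An element of a ring is \emph{regular} if it is neither a left nor a right zero divisor. Primeness is used through the following theorem.
\begin{itemize}
\item[(F3)] (Goldie.) In a prime left Noetherian ring every nonzero two-sided ideal contains a regular element.
\end{itemize}

\begin{lemma}\label{lem:drop}
If $R$ is a finitely generated algebra and $I\neq R$ is an ideal containing a regular element $c$, then $\mathrm{GKdim}(R/I)\le\mathrm{GKdim}(R)-1$.
\end{lemma}

\begin{proof}
Let $W\ni1,c$ be a finite dimensional generating subspace of $R$, and let $D_n$ be a complement of $I\cap W^n$ in $W^n$, so that $D_n\cap I=0$. The sum $D_n+D_nc+\dots+D_nc^n\subset W^{2n}$ is direct and $\dim D_nc^i=\dim D_n$: if $\sum_{i\ge i_0}d_ic^i=0$ with $d_i\in D_n$, cancel $c^{i_0}$ to get $d_{i_0}\in Rc\subset I$, so $d_{i_0}=0$, and continue. Hence $\dim W^{2n}\ge(n+1)\dim\big((W^n+I)/I\big)$. Take logarithms, divide by $\log n$, and use $\log 2n/\log n\to1$.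
\end{proof}

We measure a module $N$ by its annihilator,
\[
\delta(N)=\mathrm{GKdim}(U/\mathrm{Ann}\,N).
\]
This is the right invariant for two reasons: it does not grow under projective functors, and whether $\theta$ kills $N$ can be tested on the bimodule $U/\mathrm{Ann}\,N$, where Lemma~\ref{lem:local} applies.

\begin{lemma}\label{lem:delta}
Let $\beta$ be a $1$-morphism and $N$ a module in its source category. Then $\mathrm{GKdim}\,\beta N\le\mathrm{GKdim}\,N$ and $\delta(\beta N)\le\delta(N)$.
\end{lemma}

\begin{proof}
The module $\beta N$ is a submodule of some $V\otimes N$, so it suffices to treat $V\otimes N$. A finite dimensional subspace $X_0\subset V\otimes N$ lies in $V\otimes Y_0$ with $\dim Y_0<\infty$, and $U_nX_0\subset V\otimes U_nY_0$. This gives the first inequality. The action of $U$ on $V\otimes N$ factors through $\mathrm{End}(V)\otimes U/\mathrm{Ann}\,N$, which acts faithfully on $V\otimes N$. So $U/\mathrm{Ann}(V\otimes N)$ is isomorphic to a subalgebra of a matrix algebra over $U/\mathrm{Ann}\,N$.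
\end{proof}

\subsection{A distinguished element of $\mathcal J$}

Property \eqref{eq:J} describes $\mathcal J$ by what its elements do to $L$, while we need to know what they do to $A/I$. The link is a single element $\theta_0\in\mathcal J$ for which the simple top of $P_{\theta_0}$ is known and is large.

Put $d=\mathrm{GKdim}\,B$. By Lemma~\ref{lem:A}, $B$ has finite length as a bimodule, so it contains a simple sub-bimodule $S$. This is a nonzero ideal of $B$, so $SL=L$. By (F3) it contains a regular element $c$ of $B$, and $B\cong Bc\subset S\subset B$ as left modules. Hence the left module $S$ has $\mathrm{GKdim}\,S=d$. By Lemma~\ref{lem:length}(a) there are an indecomposable $\theta_0:\mathtt i_\chi\to\mathtt i_\chi$ and a nonzero map $P_{\theta_0}\to S$, which is onto since $S$ is simple.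

\begin{lemma}\label{lem:theta0}
We have $\theta_0L\neq0$, and $\tau\le_J\theta_0$ for every indecomposable $\tau$ with $\tau L\neq0$. Consequently $\theta_0\in\mathcal J$.
\end{lemma}

\begin{proof}
The module $\theta_0L=P_{\theta_0}\otimes_UL$ surjects onto $S\otimes_UL$ and hence onto $SL=L\neq0$.

Let $\tau L\neq0$. By Lemma~\ref{lem:tensor} and exactness, $\tau(S)\otimes_UL=\tau(S\otimes_UL)$ surjects onto $\tau(SL)=\tau L$, so $\tau S\ne0$. The counit $\tau^\sharp\tau S\to S$ is a bimodule map, and it is adjoint to $\mathrm{id}_{\tau S}\neq0$. So it is nonzero, hence onto. The composite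
\[
P_{\tau^\sharp\tau\theta_0}=\tau^\sharp\tau P_{\theta_0}\to\tau^\sharp\tau S\to S
\]
is then onto as well, so it is nonzero, and therefore onto, on $P_\psi$ for some indecomposable summand $\psi$ of $\tau^\sharp\tau\theta_0$. By Lemma~\ref{lem:local}(c), $\psi\cong\theta_0$. Thus $\theta_0$ is a summand of $\tau^\sharp\tau\theta_0$, which means $\tau\le_J\theta_0$.

By \eqref{eq:J}, $\theta_0\le_J\mathcal J$, and there is $\tau\in\mathcal J$ with $\tau L\neq0$, for which $\tau\le_J\theta_0$.
\end{proof}

The first two statements do not mention $\mathcal J$. They show directly that a two-sided cell with property \eqref{eq:J} exists, namely the cell of $\theta_0$. For $L=\Delta(-2)$, every nonzero ideal of $B$ contains the annihilator of $\mathbb C$, which has codimension one; so $S$ is this annihilator, and $\theta_0=\theta$.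

\begin{lemma}\label{lem:large}
Let $\tau\in\mathcal J$ have source $\mathtt i_{\chi''}$ and let $N\in\mathcal M_{\chi''}$. If $\tau N\neq0$, then $\delta(N)\ge d$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:theta0}, $\theta_0\le_J\tau$, so $\tau$ is a summand of some $\alpha\theta_0\beta$. Hence $\theta_0N_1\neq0$ for $N_1=\beta N\in\mathcal M_\chi$. The filtration of $N_1$ by the submodules $\mathfrak m^iN_1$ is finite, so by exactness $\theta_0N_2\neq0$ for some $N_2=\mathfrak m^iN_1/\mathfrak m^{i+1}N_1$. The two-sided ideal $K=\mathrm{Ann}\,N_2$ contains $U\mathfrak m+\mathrm{Ann}\,N_1$. Since $N_2=U/K\otimes_UN_2$, Lemma~\ref{lem:tensor} gives $\theta_0N_2=\theta_0(U/K)\otimes_UN_2$, so $\theta_0(U/K)\neq0$. This bimodule is a nonzero quotient of $\theta_0(U/U\mathfrak m)=P_{\theta_0}$. By Lemma~\ref{lem:local}(b) the kernel is contained in $\ker(P_{\theta_0}\to S)$, so $S$ is a quotient of $\theta_0(U/K)$. With Lemma~\ref{lem:delta},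
\[
d=\mathrm{GKdim}\,S\le\mathrm{GKdim}\,\theta_0(U/K)\le\mathrm{GKdim}\,U/K=\delta(N_2)\le\delta(N_1)\le\delta(N).\qedhere
\]
\end{proof}

\subsection{The vanishing}

It remains to see that $\delta(A/I)<d$. The invariant $\delta$ sees only the action of $B$, so the point is that a nonzero ideal of $A$, unlike the sub-bimodule of Example~\ref{ex:weyl}, always meets $B$.

\begin{proposition}\label{prop:vanish}
Let $I\neq0$ be a two-sided ideal of $A$ and let $\tau\in\mathcal J$ have source $\mathtt i_\chi$. Then $\tau(A/I)=0$.
\end{proposition}

\begin{proof}
We may assume $I\neq A$. By Lemma~\ref{lem:A} and (F3), $I$ contains a regular element $c$ of $A$. Suppose $B\cap Ac=0$. Then the sum $B+Bc+Bc^2+\cdots$ of nonzero left $B$-submodules of $A$ is direct: if $\sum_{i\ge i_0}b_ic^i=0$, cancel $c^{i_0}$ to get $b_{i_0}\in B\cap Ac=0$, and continue. This is impossible, since $A$ is a Noetherian left $B$-module. Hence $I\cap B\supset Ac\cap B$ is a nonzero two-sided ideal of $B$, and it is proper since $1\notin I$.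

As $(I\cap B)A\subset I$, the left module $A/I$ is annihilated by the preimage of $I\cap B$ in $U$. By (F3), $I\cap B$ contains a regular element of $B$, so Lemma~\ref{lem:drop} gives $\delta(A/I)\le\mathrm{GKdim}\,B/(I\cap B)\le d-1$. Lemma~\ref{lem:large}, applied to $N=A/I\in\mathcal M_\chi$, yields $\tau(A/I)=0$.
\end{proof}

\section{Proof of Proposition~\ref{prop:factor}}\label{sec:proof}

The object $W$ is a direct summand of some $\tau L$, where $\tau:\mathtt i_\chi\to\mathtt i_{\chi'}$ is a finite direct sum of elements of $\mathcal J$. If $j:W\to\tau L$ and $q:\tau L\to W$ satisfy $qj=\mathrm{id}_W$, and $a,b$ solve the problem for $\tau L$, then $qa$ and $bj$ solve it for $W$. So we may assume $W=\tau L$.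

\emph{From $f$ to a morphism with target $L$.} Choose a split epimorphism $p:\theta_1L\to X$ and a split monomorphism $i:Y\to\theta_2L$, with $\theta_1,\theta_2:\mathtt i_\chi\to\mathtt i_{\chi_1}$ direct sums of elements of $\mathcal J$. Then $ifp:\theta_1L\to\theta_2L$ is nonzero. Put $\varphi=\theta_2^\sharp\theta_1$, and let $\varepsilon_L:\theta_2^\sharp\theta_2L\to L$ be the counit. The adjoint morphism
\[
g=\varepsilon_L\circ\theta_2^\sharp(ifp):\varphi L\to L
\]
is nonzero, so $\Gamma(g)\neq0$.

\emph{Enlarging the trace to an ideal.} By Lemma~\ref{lem:A} and \eqref{eq:hat} there are $\alpha:\mathtt i_\chi\to\mathtt i_\chi$ and $k:\alpha L\to L$ with $\Gamma(k)=A$. Put $\omega=\alpha\varphi\alpha$ and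
\[
h=k\circ\alpha\big(g\circ\varphi(k)\big)=k\circ\alpha(g)\circ\alpha\varphi(k):\ \omega L\to L .
\]
Lemma~\ref{lem:prod}, applied twice, gives $\Gamma(g\circ\varphi(k))=\Gamma(g)A$ and $\Gamma(h)=A\Gamma(g)A$. This is a two-sided ideal of $A$, and it is nonzero since it contains $\Gamma(g)$.

\emph{Splitting.} By Proposition~\ref{prop:vanish}, applied to each summand of $\tau$, we have $\tau(A/\Gamma(h))=0$. Lemma~\ref{lem:split} gives $s:\tau L\to\tau\omega L$ with $\tau(h)\circ s=\mathrm{id}_{\tau L}$. Put $F=\tau\alpha\theta_2^\sharp:\mathtt i_{\chi_1}\to\mathtt i_{\chi'}$. Then $\tau\alpha(g)=\tau\alpha(\varepsilon_L)\circ F(i)\circ F(f)\circ F(p)$, and the identity $\tau(h)\circ s=\mathrm{id}_{\tau L}$ reads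
\[
\mathrm{id}_{\tau L}=\underbrace{\tau(k)\circ\tau\alpha(\varepsilon_L)\circ F(i)}_{a:\,FY\to\tau L}\circ F(f)\circ\underbrace{F(p)\circ\tau\alpha\varphi(k)\circ s}_{b:\,\tau L\to FX}.
\]
The objects $FX$, $FY$ and $\tau L$ lie in $\mathbf Y^L$, which is closed under the action of $\mathcal P$ and is a full subcategory of $\mathfrak g$-mod. So $a$ and $b$ are morphisms in $\mathbf Y^L$. This proves Proposition~\ref{prop:factor}, and with it Theorem~\ref{thm:main}. \qed

\begin{remark}
The condition $\tau\in\mathcal J$ was used only in the splitting step, through Proposition~\ref{prop:vanish}. It cannot be dropped: in Example~\ref{ex:sl2} the identity functor does not kill the quotient $\mathbb C$ of $A$, and $\mathrm{id}_L$ does not factor through any $FP$. The condition that $\theta_1,\theta_2$ be sums of elements of $\mathcal J$ served only to place $FX$ and $FY$ in $\mathbf Y^L$. The displayed factorization holds in $\mathbf X^L$ for every nonzero morphism $f$ of $\mathbf X^L$, so every nonzero $\mathcal P$-stable ideal of $\mathbf X^L$ contains all morphisms of $\mathbf Y^L$.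
\end{remark}

\begin{remark}
Simplicity of $L$ was used for the finiteness and primeness in Lemma~\ref{lem:A} and for the equality $SL=L$. For $\mathfrak{sl}_2$ let $L_1=\Delta(-2)$, let $L_2$ be its twist by the automorphism $\mathsf e\leftrightarrow\mathsf f$, $\mathsf h\mapsto-\mathsf h$, which fixes the Casimir element, and replace $L$ by $M=L_1\oplus L_2$. The weights of every $V\otimes L_1$ are bounded above and those of every $V\otimes L_2$ are bounded below, with finite dimensional weight spaces. So $\mathcal L(L_2,L_1)=0$ by \eqref{eq:adfin}, the projections $\pi_1,\pi_2$ of $M$ onto its summands satisfy $\pi_1\mathcal L(M,M)\pi_2=0$, and $\mathcal L(M,M)$ is not prime. Transitivity fails too: $TL_2$ is the twist of $\Delta(-1)$, whose weights are unbounded above, so it is not a summand of any $FTL_1$.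
\end{remark}

\begin{thebibliography}{9}

\bibitem{BG}
Bernstein and Gelfand, \emph{Tensor products of finite and infinite dimensional representations of semisimple Lie algebras}.

\bibitem{Ja}
Jantzen, \emph{Einh\"ullende Algebren halbeinfacher Lie-Algebren}.

\bibitem{MMM}
Marco Mackaay, Volodymyr Mazorchuk and Vanessa Miemietz, \emph{Applying projective functors to arbitrary holonomic simple modules}, arXiv:2311.04191 (2023).

\end{thebibliography}
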